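# Berge hypergraphs and clique counts: when an extra hyperedge is free

## 1. Four points, an octahedron, and a ninth triple

Take four points and all four triples on them. A Berge-$K_4$ in a collection of triples is a choice of four points and of six different triples from the collection, one for each of the six pairs of the four points, such that each triple contains its pair. With only four triples available this is impossible, so on four points a collection of triples without a Berge-$K_4$ can have $4$ members. Compare this with the number of triangles in a $K_4$-free graph on four points: such a graph misses an edge, and $K_4$ minus an edge has $2$ triangles. So the count of triples beats the count of triangles, $4$ against $2$. The reason is a shortage: there are too few triples to represent six pairs.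

Now take six points, where triples are less scarce. Let the octahedron have parts $\{a,a'\}$, $\{b,b'\}$, $\{c,c'\}$, with all edges between different parts. It is $K_4$-free and has $8$ triangles, the transversal triples. Those $8$ triples contain no Berge-$K_4$: every pair inside one of them is an edge of the octahedron, so a Berge-$K_4$ would give a $K_4$ in the octahedron.

Can we add a ninth triple? By symmetry we may take $\{a,a',b\}$. Look at the four points $a,a',b,c$ and represent
$$aa'\mapsto aa'b,\quad ab\mapsto abc',\quad ac\mapsto ab'c,\quad a'b\mapsto a'bc',\quad a'c\mapsto a'b'c,\quad bc\mapsto abc.$$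
The six triples are distinct and each contains its pair, so we have a Berge-$K_4$. No ninth triple can be added.

The ninth triple was not a triangle, so it contained a non-adjacent pair, here $aa'$. A hyperedge can represent only one pair, so adding it was worth one new edge in the graph. In the octahedron one new edge is fatal, because it completes a $K_4$. Is it always like that? Could there be a graph with as many $k$-cliques as possible, and a $k$-set that is not a clique, such that adding any one of its missing edges does no harm? Then that $k$-set would be a free extra hyperedge. These notes decide, for almost all parameters, whether this can happen for large $n$.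

## 2. Berge copies, clique counts, and the conjectured equality

**Definition (Berge copy).** A hypergraph $\mathcal H$ is a Berge copy of a graph $G$, in short a Berge-$G$, if there is a bijection between the hyperedges of $\mathcal H$ and the edges of $G$ such that each hyperedge contains its image. For $k\ge3$, $\mathrm{ex}_k(n,\text{Berge-}F)$ is the largest number of hyperedges in an $n$-vertex $k$-uniform hypergraph that contains no Berge-$F$.

For example, $\{124,\,235,\,136\}$ is a Berge triangle on $1,2,3$, and so is $\{123,124,134\}$, via $123\mapsto 23$, $124\mapsto12$, $134\mapsto 13$. One graph has many Berge copies.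

**Definition (clique counts).** $\mathcal N(H,G)$ is the number of copies of $H$ in $G$, and $\mathrm{ex}(n,H,F)=\max\{\mathcal N(H,G): G\text{ is an }n\text{-vertex }F\text{-free graph}\}$. As usual, $\mathrm{ex}(n,F)$ is the Turán number and $\chi(F)$ the chromatic number. The $K_k$-degree of a vertex is the number of copies of $K_k$ containing it.

In Section 1 we saw $\mathrm{ex}(4,K_3,K_4)=2$ and $\mathrm{ex}_3(4,\text{Berge-}K_4)=4$.

The two quantities are always close:
$$\mathrm{ex}(n,K_k,F)\le \mathrm{ex}_k(n,\text{Berge-}F)\le \mathrm{ex}(n,K_k,F)+\mathrm{ex}(n,F).\tag{1}$$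
For the lower bound take an $F$-free graph with the maximum number of $K_k$'s and let the vertex sets of its $K_k$'s be the hyperedges; every pair inside a hyperedge is an edge of the graph, so a Berge-$F$ would give a copy of $F$. The upper bound follows from the next lemma, which we need again.

**Lemma 4 (red and blue edges).** Let $\mathcal H$ be a Berge-$F$-free $k$-uniform hypergraph. There are an $F$-free graph $G$ on the same vertices and a partition of $E(G)$ into a red graph $R$ and a blue graph $B$ with
$$|\mathcal H|\le \mathcal N(K_k,R)+|B|.\tag{2}$$

*Proof.* Consider the bipartite graph whose classes are the hyperedges and the pairs of vertices, a hyperedge being joined to the pairs it contains. Take a maximum matching. Let $G$ consist of the matched pairs. It is $F$-free: a copy of $F$ in $G$, together with the hyperedges matched to its edges, would be a Berge-$F$.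

Let $\mathcal A_1$ be the set of hyperedges reachable from unmatched hyperedges by alternating paths, including the unmatched hyperedges themselves. Such a path goes from a hyperedge to a pair inside it, then along the matching to another hyperedge, and so on. A pair contained in a member of $\mathcal A_1$ must be matched, since otherwise there is an augmenting path, against maximality; and its partner is again in $\mathcal A_1$, because the path extends along the matching edge. Let $R$ be the set of pairs contained in members of $\mathcal A_1$, and $B=E(G)\setminus R$. Every member of $\mathcal A_1$ spans a $k$-clique of $R$, so $|\mathcal A_1|\le\mathcal N(K_k,R)$. Every other hyperedge is matched, and its partner is not in $R$, because pairs of $R$ are matched to members of $\mathcal A_1$. So there are at most $|B|$ other hyperedges. $\square$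

For the triangles of the complete tripartite graph with parts of size $t$ there are $t^3$ triples and only $3t^2$ available pairs, so for $t>3$ some triples are unmatched and red edges appear. For the octahedron ($t=2$) each triple contains $3$ pairs and each edge lies in $2$ triples, so Hall's condition holds, every triple is matched, and all edges of $G$ are blue.

Since $R$ and $G$ are $F$-free, (2) gives the upper bound in (1). If $\chi(F)>k$, the Turán graph with $\chi(F)-1\ge k$ parts is $F$-free and has of order $n^k$ copies of $K_k$, while $\mathrm{ex}(n,F)\le n^2$ and $k\ge3$. Hence $\mathrm{ex}_k(n,\text{Berge-}F)=(1+o(1))\,\mathrm{ex}(n,K_k,F)$. The following conjecture asks for exact equality. It comes from Dániel Gerbner, "On non-degenerate Berge-Turán problems", arXiv:2301.01137 (2023).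

**Conjecture.** If $\chi(F)>k$, then $\mathrm{ex}_k(n,\text{Berge-}F)=\mathrm{ex}(n,K_k,F)$ for all sufficiently large $n$.

The answer depends on comparing two numbers. Let $e_j(x_1,\dots,x_p)$ be the elementary symmetric polynomial, with $e_0=1$ and $e_j=0$ for $j>p$ or $j<0$. For $r\ge k\ge3$ put
$$m=r-k+3,\quad \tau=\tbinom{r-1}{k-1},\quad b=\tbinom{r-1}{k-2},\quad E=E(r,k)=e_{k-1}(\underbrace{\tfrac12,\dots,\tfrac12}_{m},\underbrace{1,\dots,1}_{k-3})=\sum_j\tbinom mj2^{-j}\tbinom{k-3}{k-1-j}.$$
In a balanced complete $r$-partite graph the $K_k$-degree of a vertex is about $\tau(n/r)^{k-1}$: choose $k-1$ of the other $r-1$ parts. The number $E(n/r)^{k-1}$ is about the $K_k$-degree of an additional vertex that sees half of each of $m$ parts and all of the remaining $k-3$ parts. For $k=r=6$ we get $m=3$, $\tau=1$ and $E=e_5(\frac12,\frac12,\frac12,1,1,1)=3\cdot\frac14+3\cdot\frac18=\frac98$: omit one of the halves or one of the ones. So here the half-seeing vertex lies in more cliques than an ordinary one. For $k=r=3$ we get $E=\frac34<1=\tau$.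

**Theorem 1.** Let $r\ge k\ge 3$ with $E(r,k)>\tau(r,k)$, and let $C\ge1$. There is a graph $F$ with $\chi(F)=r+1$ and $\mathrm{ex}_k(n,\text{Berge-}F)\ge \mathrm{ex}(n,K_k,F)+C$ for all sufficiently large $n$.

**Theorem 2.** Let $r\ge k\ge 3$ with $E(r,k)<\tau(r,k)$. Then for every $F$ with $\chi(F)=r+1$, $\mathrm{ex}_k(n,\text{Berge-}F)=\mathrm{ex}(n,K_k,F)$ for all sufficiently large $n$.

**Corollary 3.**
1. For $r=k$ we have $E=\frac34+\frac{k-3}8=\frac{k+3}8$ and $\tau=1$. So the conjecture fails for every $k\ge 6$, with $\chi(F)=k+1$ and arbitrarily large difference.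
2. The conjectured equality holds for $k=3$ and $k=4$. It holds for $k=5$ when $\chi(F)\ne6$. For each fixed $k$ it holds whenever $\chi(F)$ is large enough in terms of $k$.

*Proof, given Theorems 1 and 2.* Part 1: for $r=k$ we have $m=3$, and only $j=2,3$ contribute to $E$, giving $3\cdot\frac14\binom{k-3}{k-3}+\frac18\binom{k-3}{k-4}=\frac34+\frac{k-3}8$. This exceeds $1$ exactly when $k\ge6$; apply Theorem 1. Part 2: in each case we check $E<\tau$ and apply Theorem 2; recall $r=\chi(F)-1\ge k$.

- $k=3$: $E=\frac14\binom r2<\binom{r-1}2$ if and only if $r<4r-8$, which is true for $r\ge3$.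
- $k=4$: $E=\frac18\binom{r-1}3+\frac14\binom{r-1}2$. Since $\binom{r-1}3=\frac{r-3}3\binom{r-1}2$, the inequality $E<\tau=\binom{r-1}3$ says $\frac14<\frac78\cdot\frac{r-3}3$, that is, $6<7(r-3)$, which is true for $r\ge4$.
- $k=5$: $E=\frac1{16}\binom{r-2}4+\frac14\binom{r-2}3+\frac14\binom{r-2}2$ and $\tau=\binom{r-2}4+\binom{r-2}3$. Since $\frac34\binom{r-2}3=\frac{r-4}4\binom{r-2}2$, we get $\tau-E=\frac{15}{16}\binom{r-2}4+\frac{r-5}4\binom{r-2}2$. This is $0$ for $r=5$ and positive for $r\ge6$.
- $k$ fixed and $r\to\infty$: the term $j=k-1$ dominates in $E$, so $E/\tau\to2^{-(k-1)}<1$. $\square$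

These computations also show that $E>\tau$ forces $k\ge6$. The case $E=\tau$, for instance $k=5$ and $\chi(F)=6$, is not decided by the arguments below.

## 3. The shape of nearly extremal graphs

In this section $r\ge k\ge3$, $\chi(F)=r+1$ and $q=|V(F)|$. The symbol $o(\cdot)$ refers to $n\to\infty$ and is uniform over vertices. We use the following standard facts.

- Supersaturation: an $n$-vertex graph without the complete $(r+1)$-partite graph with parts of size $q$ has $o(n^{r+1})$ copies of $K_{r+1}$.
- Removal lemma: a graph with $o(n^{r+1})$ copies of $K_{r+1}$ can be made $K_{r+1}$-free by deleting $o(n^2)$ edges.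
- Erdős–Stone: an $F$-free graph has at most $(1-\frac1r)\frac{n^2}2+o(n^2)$ edges.
- Erdős–Simonovits stability: an $F$-free graph with at least $(1-\frac1r)\frac{n^2}2-o(n^2)$ edges has a partition of its vertices into $r$ parts with $o(n^2)$ edges inside parts.
- Maclaurin: for $x_1,\dots,x_p\ge0$ we have $e_j(x)\le\binom pj\big(\frac{x_1+\dots+x_p}p\big)^j$.
- Fisher and Ryan (Discrete Math. 103 (1992)): in a graph with clique number $r$ and $k_j$ cliques of order $j$, the quantity $(k_j/\binom rj)^{1/j}$ is non-increasing in $1\le j\le r$.

**Lemma 5.** Let $G$ be an $n$-vertex $F$-free graph with $\mathcal N(K_k,G)\ge\binom rk(\frac nr)^k-o(n^k)$. Then $e(G)=(1-\frac1r)\frac{n^2}2+o(n^2)$. If $W_1,\dots,W_r$ is a partition of $V(G)$ minimizing the number of edges inside parts, then there are $o(n^2)$ edges inside parts, $|W_i|=\frac nr+o(n)$, and $o(n^2)$ pairs between different parts are non-adjacent. With $d_j(v)=|N(v)\cap W_j|$ we have $d_i(v)\le d_j(v)$ for all $v\in W_i$ and all $j$.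

*Proof.* The graph $F$ lies in the complete $(r+1)$-partite graph with parts of size $q$, so by supersaturation $G$ has $o(n^{r+1})$ copies of $K_{r+1}$. By the removal lemma, deleting $o(n^2)$ edges gives a $K_{r+1}$-free graph $G_1$. Each deleted edge lies in at most $n^{k-2}$ copies of $K_k$, so $G_1$ still has $\binom rk(\frac nr)^k-o(n^k)$ of them. The disjoint union of $G_1$ and a $K_r$ has clique number $r$, and each $k_j$ has changed by $O(1)$. Comparing $j=2$ with $j=k$ in the theorem of Fisher and Ryan gives $e(G_1)\ge\binom r2(\frac nr)^2-o(n^2)=(1-\frac1r)\frac{n^2}2-o(n^2)$. The upper bound on $e(G)$ is Erdős–Stone.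

By stability some partition has $o(n^2)$ inner edges, so the minimizing partition has too. For it, $e(G)$ is at most $e_2(|W_1|,\dots,|W_r|)+o(n^2)$ minus the number of missing cross pairs. As $e_2(|W_1|,\dots,|W_r|)\le(1-\frac1r)\frac{n^2}2$, with a deficit of order $n^2$ unless all parts have size $\frac nr+o(n)$, the part sizes and the $o(n^2)$ missing cross pairs follow. Finally, moving $v$ from $W_i$ to $W_j$ changes the number of inner edges by $d_j(v)-d_i(v)$, which is therefore non-negative. $\square$

Put $x_j(v)=r\,d_j(v)/n\le1+o(1)$ and $x(v)=(x_1(v),\dots,x_r(v))$.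

**Lemma 6.** Let in addition $\mathcal N(K_k,G)\ge\mathrm{ex}(n,K_k,F)-o(n^{k-1})$.

(a) Every $v$ has $K_k$-degree at least $(\tau-o(1))(\frac nr)^{k-1}$ and at most $(e_{k-1}(x(v))+o(1))(\frac nr)^{k-1}$. So $e_{k-1}(x(v))\ge\tau-o(1)$.

(b) If $v\in W_i$ and $d_i(v)\le\eta n$, then $v$ has at most $(b\eta+o(1))n$ non-neighbors in each $W_j$, $j\ne i$.

*Proof.* (a) The lower bound says that a vertex of low $K_k$-degree could be replaced by a better one. By Lemma 5, all but $o(n)$ vertices of $W_1$ miss only $o(n)$ vertices outside $W_1$. Take $q$ of them different from $v$, and let $Q$ be their common neighborhood in $V\setminus(W_1\cup\{v\})$; it misses $o(n)$ vertices of each $W_j$, $j\ge2$. Delete $v$ and add a new vertex $v'$ joined exactly to $Q$. The new graph is $F$-free: a copy of $F$ would contain $v'$ and at most $q-1$ further vertices, so one of the $q$ chosen vertices is not in the copy; it is adjacent to all of $Q$ and can replace $v'$, which gives a copy of $F$ in $G$. The $K_k$-degree of $v'$ is the number of $K_{k-1}$'s in $G[Q]$, and counting those with at most one vertex in each of $W_2,\dots,W_r$ gives at least $\tau(\frac nr)^{k-1}-o(n^{k-1})$.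 The new graph has at most $\mathrm{ex}(n,K_k,F)\le\mathcal N(K_k,G)+o(n^{k-1})$ copies of $K_k$, so the $K_k$-degree of $v$ is at least that of $v'$ minus $o(n^{k-1})$.

For the upper bound, the $K_{k-1}$'s in $N(v)$ with two vertices in one part number at most $o(n^2)\,n^{k-3}$, and the others at most $e_{k-1}(d_1(v),\dots,d_r(v))$.

(b) Write $x=x(v)$. Splitting off the coordinate $x_i\le r\eta$,
$$\tau-o(1)\le e_{k-1}(x)\le e_{k-1}\big((x_j)_{j\ne i}\big)+r\eta b+o(1).$$
Let $l\ne i$ and $x_l=1-\xi$. If $\xi<0$, then $v$ misses only $o(n)$ vertices of $W_l$. If $\xi\ge0$, the first term on the right is at most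
$$\tbinom{r-2}{k-1}+(1-\xi)\tbinom{r-2}{k-2}+o(1)=\tau-\xi\tbinom{r-2}{k-2}+o(1)\le\tau-\xi+o(1),$$
as $r\ge k$. So $\xi\le r\eta b+o(1)$, and $v$ misses $\xi\frac nr+o(n)\le(b\eta+o(1))n$ vertices of $W_l$. $\square$

## 4. Blue edges that pay for themselves

The sensible first approach is to prove the conjecture from (2). We want to replace $|B|$ there by a number of $K_k$'s. Every $K_k$ of $G$ with at least one blue edge is not counted in $\mathcal N(K_k,R)$. If each blue edge lies in many $K_k$'s of $G$, then there are at least $|B|$ such cliques and the blue edges pay for themselves.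

**Lemma 7.** Let $r\ge k\ge3$, $E<\tau$, $\chi(F)=r+1$, and let $G$ be an $n$-vertex $F$-free graph with $\mathcal N(K_k,G)\ge\mathrm{ex}(n,K_k,F)-o(n^{k-1})$. If $n$ is large, every edge of $G$ lies in at least $\binom k2$ copies of $K_k$ in $G$.

*Proof.* Since the Turán graph $T_r(n)$ is $F$-free, $\mathrm{ex}(n,K_k,F)\ge\binom rk(\frac nr)^k-o(n^k)$, so Lemmas 5 and 6 apply. Let $uv$ be an edge, $x=x(u)$, $y=x(v)$, and let $c>0$ be a small constant. Suppose $|N(u)\cap N(v)\cap W_i|<cn$ for all $i$ in a set $M$ of $m$ indices. For $i\in M$ we have $d_i(u)+d_i(v)\le|W_i|+cn$, so $x_i+y_i\le1+rc+o(1)$. Summing over $M$ and exchanging $u$ and $v$ if necessary, $\sum_{i\in M}x_i\le\frac m2(1+rc)+o(1)$. Use Maclaurin's inequality on the coordinates in $M$, and $x_i\le1+o(1)$ on the other $r-m=k-3$ coordinates: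
$$e_{k-1}(x)\le\sum_j\tbinom mj\big(\tfrac{1+rc}2\big)^j\tbinom{k-3}{k-1-j}+o(1).\tag{3}$$
As $c\to0$ the sum tends to $E<\tau$. So for small fixed $c$ the right side is below $\tau$ by a constant, contradicting Lemma 6(a). Hence fewer than $m$ parts contain fewer than $cn$ common neighbors, and at least $r-m+1=k-2$ parts contain at least $cn$ common neighbors of $u$ and $v$. If $k=3$, these are at least $cn\ge\binom32$ triangles on $uv$. If $k\ge4$, choose one common neighbor in each of $k-2$ such parts: as only $o(n^2)$ cross pairs are missing, at least $(cn)^{k-2}-o(n^{k-2})\ge\binom k2$ choices form a $K_{k-2}$. $\square$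

**Proof of Theorem 2.** Let $\mathcal H$ be a Berge-$F$-free $k$-uniform hypergraph on $n$ vertices with the maximum number of hyperedges. By (1), $|\mathcal H|\ge\mathrm{ex}(n,K_k,F)$. Let $G,R,B$ be as in Lemma 4.

**Step 1.** We show that there are few blue edges, so that $G$ is nearly extremal. By (2), $\mathcal N(K_k,R)\ge\mathrm{ex}(n,K_k,F)-n^2\ge\binom rk(\frac nr)^k-o(n^k)$, as $k\ge3$. By Lemma 5 applied to $R$, $e(R)\ge(1-\frac1r)\frac{n^2}2-o(n^2)$, and by Erdős–Stone $e(G)\le(1-\frac1r)\frac{n^2}2+o(n^2)$. So $|B|=o(n^2)=o(n^{k-1})$, and by (2) again $\mathcal N(K_k,G)\ge\mathcal N(K_k,R)\ge\mathrm{ex}(n,K_k,F)-o(n^{k-1})$. Thus Lemma 7 applies to $G$.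

**Step 2.** We trade blue edges for cliques. Count the pairs consisting of a blue edge and a $K_k$ of $G$ containing it. Each blue edge is in at least $\binom k2$ copies of $K_k$, and each $K_k$ contains at most $\binom k2$ blue edges. So at least $|B|$ copies of $K_k$ in $G$ contain a blue edge, and these are not cliques of $R$. Therefore
$$\mathrm{ex}(n,K_k,F)\ge\mathcal N(K_k,G)\ge\mathcal N(K_k,R)+|B|\ge|\mathcal H|\ge\mathrm{ex}(n,K_k,F).\qquad\blacksquare$$

## 5. Vertices that see half of $m$ parts

The proof of Theorem 2 uses $E<\tau$ at one point: the sum in (3) has to drop below $\tau$. If $E>\tau$, nothing in Lemma 6(a) forbids a vertex that sees half of each of $m$ parts and all of the remaining $k-3$ parts. Take two adjacent vertices of this kind whose halves are complementary in all $m$ parts, and suppose the other $k-3$ parts are independent. Their common neighbors in the parts then lie in $k-3$ independent sets, so the edge between them lies in no $K_k$ that contains no other such special vertex. For $k=r=6$: the edge sits in copies of $K_5$, with one vertex in each of three parts, and in no $K_6$ of this kind. Adding or deleting such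 an edge does not change the clique count, and as a blue edge it does not pay.

This suggests what a counterexample should look like. Keep a bounded set $U$ of half-seeing vertices. Let $u_1,u_2\in U$ be adjacent and see the same halves, and let $v\in U$ see the complementary halves. Choose $w_j$ in each of the $k-3$ fully seen parts. The $k$-set $\{u_1,u_2,v\}\cup\{w_j\}$ misses exactly the pairs $vu_1$ and $vu_2$. Adding one of these edges changes nothing in the clique count. Adding both creates a triangle in $U$, and the $k$-set becomes a clique. If $F$ is such that one of these edges may be added but not a triangle in $U$, then the $k$-set is a free hyperedge: it can represent only one of the two pairs.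

Why would the vertices of $U$ not see everything? We let the $m$ special parts carry regular inner graphs of some degree $d$, and allow a vertex of $U$ to see only an independent set in each of them. An independent set in a $d$-regular graph contains at most half of the vertices, and if the graph is bipartite, both halves are available.

Here is the class of graphs we aim for. From here to the end of the proof of Theorem 1, fix $r\ge k$ with $E>\tau$; as noted after Corollary 3, then $r\ge k\ge6$, so $m\ge3$ and $r-m=k-3\ge3$. Fix an integer $C\ge1$ (rounding $C$ up is no loss), and put $s=2C+2$ and $d=4s+4$, which is even.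

**Definition (the class $\mathcal C_n$).** $\mathcal C_n$ consists of the $n$-vertex graphs $G$ with a partition $V(G)=U\cup V_1\cup\dots\cup V_r$, $|U|\le s$, such that, with $I:=V_1\cup\dots\cup V_m$,

- (C1) distinct $V_i,V_j$ are completely joined;
- (C2) $V_i$ is independent for $i>m$; for $i\le m$, $G[V_i]$ is triangle-free with maximum degree at most $d$;
- (C3) $U$ is completely joined to $V_i$ for $i>m$; $N(u)\cap V_i$ is independent for $u\in U$, $i\le m$;
- (C4) $G[U]$ is triangle-free;
- (C5) call an edge $uu'$ of $G[U]$ *useful* if $u,u'$ have a common neighbor in $I$; if $uu'$ is useful, no $u''\in U\setminus\{u,u'\}$ has a common neighbor in $I$ with $u$ or with $u'$.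

For an example, let $k=r=6$, so $m=3$. Let $V_1,V_2,V_3$ carry $d$-regular bipartite graphs with sides $A_i,B_i$, let $V_4,V_5,V_6$ be independent, and join distinct parts completely. Let $U=\{u_1,u_2,v\}$ be joined to $V_4\cup V_5\cup V_6$, with $u_1,u_2$ also joined to $A_1\cup A_2\cup A_3$ and $v$ to $B_1\cup B_2\cup B_3$, and let $u_1u_2$ be the only edge inside $U$. All five conditions hold, and $u_1u_2$ is useful. The graph with $vu_1$ added is still in the class, since $vu_1$ is not useful. The graph with both $vu_1$ and $vu_2$ added is not in the class with this partition, since (C4) fails.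

**Lemma 8.** Let $G\in\mathcal C_n$. (a) A $K_k$ in $G$ with at least two vertices in $U$ has exactly two there, and they form a useful edge. (b) The useful edges are pairwise disjoint.

*Proof.* (a) There are exactly two by (C4). If the clique had no vertex in $I$, its other $k-2$ vertices would lie in the $r-m=k-3$ independent sets $V_{m+1},\dots,V_r$, which is impossible. So it has a vertex in $I$, and this is a common neighbor of the two. (b) If $uu'$ and $uu''$ were both useful with $u'\ne u''$, then $u''$ would have a common neighbor in $I$ with $u$, against (C5) for $uu'$. $\square$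

**Lemma 9 (free hyperedges).** Let $G\in\mathcal C_n$ have $|U|=s=2C+2$, a useful edge, and $V_i\ne\emptyset$ for $i>m$. There is a $k$-uniform hypergraph $\mathcal H$ on $V(G)$ with $|\mathcal H|\ge\mathcal N(K_k,G)+C$ such that, for every graph $F$, if $\mathcal H$ contains a Berge-$F$, then some graph in $\mathcal C_n$ contains $F$.

*Proof.* *Cleaning $U$.* First we make $G[U]$ a matching. Delete all edges of $G[U]$ that are not useful. By Lemma 8(a) they lie in no $K_k$, so the number of $K_k$'s does not change. Neighborhoods in $I$ do not change, so the useful edges are the same, and the graph stays in $\mathcal C_n$. Call it $G$ again. By Lemma 8(b), $G[U]$ is now a matching of useful edges; let $u_1u_2$ be one of them.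

*The new hyperedges.* Among the $2C$ vertices of $U\setminus\{u_1,u_2\}$ choose a set $J$ with $|J|\ge C$ that contains no two matched vertices: take one vertex of each matched pair and all unmatched ones. Fix $w_j\in V_j$ for $m<j\le r$; these are $k-3$ vertices. For $v\in J$ let
$$e_v=\{u_1,u_2,v\}\cup\{w_j:m<j\le r\},\qquad|e_v|=k.$$
By (C1) and (C3), and since $G[U]$ is a matching containing $u_1u_2$, all pairs in $e_v$ are edges of $G$ except $vu_1$ and $vu_2$. Let $\mathcal H$ consist of the vertex sets of all $K_k$'s of $G$ and all $e_v$, $v\in J$. The $e_v$ are distinct and are not cliques, so $|\mathcal H|=\mathcal N(K_k,G)+|J|\ge\mathcal N(K_k,G)+C$.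

*A Berge copy uses at most one missing pair per $v$.* Suppose $\mathcal H$ contains a Berge-$F$. Its underlying copy of $F$ uses each hyperedge for at most one edge. For $v\in J$, the only hyperedge containing $vu_1$ or $vu_2$ is $e_v$: the cliques contain only edges of $G$, and $e_{v'}$ with $v'\ne v$ does not contain $v$. So the copy of $F$ lies in a graph $G^+$ obtained from $G$ by adding, for each $v\in J$, at most one of $vu_1,vu_2$.

*$G^+\in\mathcal C_n$.* Conditions (C1)–(C3) are unaffected. For (C4): in $G^+[U]$ a vertex $v\in J$ is adjacent only to its mate in the matching, if it has one, and to at most one of $u_1,u_2$. The mate is not in $J\cup\{u_1,u_2\}$, so it is not adjacent to $u_1$ or $u_2$ in $G^+$. So no added edge is in a triangle of $G^+[U]$, and a matching has no triangle either. For (C5): since $u_1u_2$ is useful, (C5) for $G$ says that $v\in J$ has no common neighbor in $I$ with $u_1$ or $u_2$, so the added edges are not useful. The useful edges and all neighborhoods in $I$ are as in $G$. Hence (C5) holds. $\square$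

It remains to find one graph $F$, with $\chi(F)=r+1$, such that graphs in $\mathcal C_n$ are $F$-free and some graph with $\mathrm{ex}(n,K_k,F)$ copies of $K_k$ lies in $\mathcal C_n$, has $|U|=s$, and has a useful edge.

## 6. One forbidden graph with eight features

We must forbid every way of violating the definition of $\mathcal C_n$: too large $U$, an edge inside $V_i$ for $i>m$, a large inner degree, an inner triangle, and so on. With a family of forbidden graphs we could take one graph per violation. We have only one graph $F$, and it has to appear as soon as a single violation occurs. The device is a product of complete graphs, whose proper colorings are very rigid.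

The direct product of $t$ copies of $K_r$ has vertex set $[r]^t$, with $\alpha,\beta$ adjacent if $\alpha_l\ne\beta_l$ for all $l\in[t]$. Each coordinate gives a proper $r$-coloring. Greenwell and Lovász (*Applications of product colouring*, Acta Math. Acad. Sci. Hungar. 25 (1974)) proved that for $r\ge3$ there are no others: every proper $r$-coloring is $c(\alpha)=\sigma(\alpha_i)$ for some coordinate $i$ and some permutation $\sigma$ of $[r]$.

Try $r=3$ and $t=2$. The nine vertices are the pairs in $[3]^2$. Add the edge between $(1,1)$ and $(1,2)$. The second coordinate is still a proper coloring, but the first is not: the new edge has both ends of color $1$. Add also the edge between $(1,1)$ and $(2,1)$, which destroys the second coordinate. Now the graph is not $3$-colorable. A complete tripartite graph with large parts plus a single edge inside a part contains it: place vertices by the first coordinate, with $(1,1)(1,2)$ on the inner edge; the other added edge joins different first coordinates and costs nothing. So an added edge is a burden for one coordinate and free for the other. We do the same with eight coordinates and eight added structures.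

**Definition of $F$.** The *core* consists of disjoint independent classes $C_\alpha$, $\alpha\in[r]^8$, each of size $\Lambda$. Classes $C_\alpha,C_\beta$ are completely joined if $\alpha_l\ne\beta_l$ for all $l\in[8]$, and there are no other core edges. Let $[p|c]_i$ be the vector with $i$-th coordinate $p$ and all others $c$; for instance $[5|1]_2=(1,5,1,1,1,1,1,1)$. Add the following *features* and edge sets $Z_i$. Core vertices named in different features or different $Z_i$, or in different roles of one of them, are distinct; in particular all edges in $Z_2,\dots,Z_8$ are pairwise disjoint and avoid the vertices named in the features. The number of named core vertices does not depend on $\Lambda$; fix $\Lambda\ge s+rd+1$ at least as large as this number.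

- (1) Extra vertices $u_0,\dots,u_s$ (color 2). Each $u_a$ is joined to $d+1$ private vertices of $C_{[j|1]_1}$ for each $j\in[r]$.
- (2) One edge between $C_{[m+1|1]_2}$ and $C_{[m+1|2]_2}$.
- (3) A vertex of $C_{[1|1]_3}$ joined to $d+1$ vertices of $C_{[1|2]_3}$.
- (4) An edge $xy$ with $x\in C_{[1|1]_4}$, $y\in C_{[1|2]_4}$, and an extra vertex $u$ (color 3) joined to $x$, $y$ and to $d+1$ private vertices of $C_{[j|1]_4}$ for each $2\le j\le r$.
- (5) Extra vertices $v_1,v_2,v_3$ (colors 2, 3, 4), pairwise adjacent, each joined to $d+1$ private vertices of $C_{[j|1]_5}$ for each $j\in[r]$.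
- (6), (7), (8) For $i=6,7,8$: extra vertices $v_1,v_2,v_3$ (colors 2, 3, 4), each joined to $d+1$ private vertices of $C_{[j|1]_i}$ for each $j\in[r]$; the edge $v_1v_2$; and core vertices $y,z$ with edges $yv_1,yv_2,zv_1,zv_3$. Here $y\ne z$ are in $C_{[1|1]_6}$ if $i=6$; $y\in C_{[1|1]_7}$ and $z\in C_{[2|1]_7}$ if $i=7$; $y=z\in C_{[1|1]_8}$ if $i=8$.
- ($Z_i$), $2\le i\le8$: for each $p\in[m]$ and each pair $\{\alpha,\beta\}$ with $\alpha_i=\beta_i=p$ and $\alpha_l\ne\beta_l$ for all $l\ne i$, there are $s+1$ disjoint edges between $C_\alpha$ and $C_\beta$ (*of color $p$*).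

Read through coordinate $i$, feature $(i)$ is a forbidden configuration: for $i=1$, $s+1$ vertices with at least $d+1$ neighbors in every part; for $i=2$, an edge inside a part outside $I$; for $i=3$, an inner star with $d+1$ leaves; for $i=4$, an inner edge in the neighborhood of a vertex; for $i=5$, a triangle in $U$; for $i=6,7,8$, the three ways of violating (C5), according to whether the two common neighbors are distinct in one part, in two parts, or equal. The edges $Z_i$ make sure that the colors $1,\dots,m$ go to parts with inner edges.

**Definition ($i$-colors).** For $i\in[8]$ the *$i$-color* of a vertex of $C_\alpha$ is $\alpha_i$. The $i$-color of an extra vertex of a feature $l\ne i$ is its listed color. Vertices other than the extra vertices of feature $i$ are called *$i$-ordinary*.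

For instance, the vertex $x$ of feature (4) has $4$-color $1$ and $i$-color $1$ for all other $i$, while $y$ has $4$-color $1$ and $i$-color $2$ for $i\ne4$. So the edge $xy$ is monochromatic only for $i=4$. This is the general pattern:

**(Q)** Every edge of $F$ which does not belong to feature $(i)$ or to $Z_i$ joins two $i$-ordinary vertices of different $i$-colors.

*Check.* Such an edge contains no extra vertex of feature $(i)$, so its ends are $i$-ordinary. For core edges all coordinates differ. For edges of $Z_l$ with $l\ne i$ the $i$-th coordinates differ. Now consider feature $l\ne i$. An extra vertex has $i$-color in $\{2,3,4\}$. For $l=1,5,6,7,8$ its core neighbors lie in classes $C_{[p|1]_l}$, so they have $i$-color $1$. For $l=4$ the extra vertex has $i$-color $3$ and its core neighbors have $i$-color $1$, or $2$ in the case of $y$. Adjacent extra vertices have different listed colors. The edges of features 2 and 3 and the edge $xy$ of feature 4 join $i$-colors $1$ and $2$. $\square$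

## 7. Graphs in $\mathcal C_n$ are $F$-free

**Proposition 10.** Every graph in $\mathcal C_n$ is $F$-free, for every $n$. Moreover $\chi(F)=r+1$.

*Proof.* Let $\varphi$ embed $F$ in $G\in\mathcal C_n$.

**Step 1.** We show that the core is placed according to one coordinate. For each $\alpha$, at least $\Lambda-s\ge rd+1$ vertices of $\varphi(C_\alpha)$ lie outside $U$, so we can choose $c(\alpha)=j$ with $|\varphi(C_\alpha)\cap V_j|\ge d+1$. If $C_\alpha,C_\beta$ are joined, then $c(\alpha)\ne c(\beta)$; otherwise a vertex of $V_j$ would have $d+1$ neighbors in $V_j$, against (C2). So $c$ is a proper $r$-coloring of the direct product of eight copies of $K_r$, and by Greenwell and Lovász $c(\alpha)=\sigma(\alpha_i)$ for some coordinate $i$ and permutation $\sigma$. Moreover: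

(†) if $w\in C_\alpha$ and $\varphi(w)\notin U$, then $\varphi(w)\in V_{\sigma(\alpha_i)}$.

Indeed, if $\varphi(w)\in V_j$ with $j\ne\sigma(\alpha_i)$, choose $\beta$ with $\beta_i=\sigma^{-1}(j)\ne\alpha_i$ and $\beta_l\ne\alpha_l$ for all $l$. Then $w$ is joined to $C_\beta$ and $c(\beta)=j$, so $\varphi(w)\in V_j$ has $d+1$ neighbors in $V_j$, a contradiction.

**Step 2.** We exclude $i=1$. The $s+1$ sets consisting of $u_a$ and its private neighbors are disjoint and $|U|\le s$, so the image of some such set avoids $U$. Let $\varphi(u_a)\in V_j$ for this $a$. By (†), its $d+1$ private neighbors in $C_{[\sigma^{-1}(j)|1]_1}$ are mapped to $V_j$, so $\varphi(u_a)$ has degree at least $d+1$ inside $V_j$, a contradiction.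

**Step 3.** Let $i\ge2$. We show that $\sigma([m])=[m]$ and that no core vertex goes to $U$. For each $p\in[m]$ and each pair $\{\alpha,\beta\}$ as in $Z_i$, one of the $s+1$ disjoint $Z_i$-edges between $C_\alpha$ and $C_\beta$ has an image avoiding $U$, so by (†) it is mapped to an edge inside $V_{\sigma(p)}$. By (C2), $\sigma(p)\le m$, and so $\sigma([m])=[m]$.

Suppose a core vertex $w\in C_\gamma$ is mapped to $u\in U$. Choose $p\in[m]$ with $p\ne\gamma_i$, and $\alpha,\beta$ with $\alpha_i=\beta_i=p$ and $\alpha_l,\beta_l,\gamma_l$ distinct for $l\ne i$; this is possible as $m\ge2$ and $r\ge3$. Then $w$ is joined to $C_\alpha\cup C_\beta$. By the previous paragraph some $Z_i$-edge between $C_\alpha$ and $C_\beta$ is mapped to an edge inside $V_{\sigma(p)}$, so $N(u)\cap V_{\sigma(p)}$ contains an edge, contradicting (C3). With (†), every core vertex of $C_\alpha$ is mapped into $V_{\sigma(\alpha_i)}$.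

**Step 4.** We read off feature $(i)$ for each $i\ge2$.

- $i=2$: there is an edge inside $V_{\sigma(m+1)}$, and $\sigma(m+1)>m$, against (C2).
- $i=3$: there is a vertex of degree at least $d+1$ inside $V_{\sigma(1)}$, against (C2).
- $i=4$: $\varphi(x)\varphi(y)$ is an edge inside $V_{\sigma(1)}$, and $\sigma(1)\le m$. If $\varphi(u)\in U$, (C3) fails. If $\varphi(u)\in V_j$ with $j\ne\sigma(1)$, then $\sigma^{-1}(j)\ge2$, and the private neighbors in $C_{[\sigma^{-1}(j)|1]_4}$ give $\varphi(u)$ at least $d+1$ neighbors in $V_j$. If $\varphi(u)\in V_{\sigma(1)}$, there is a triangle inside $V_{\sigma(1)}$. All are contradictions.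
- $i\ge5$: each $v_a$ has $d+1$ core neighbors mapped into each $V_j$, so $\varphi(v_a)\in U$ for $a=1,2,3$. For $i=5$ this contradicts (C4). For $i=6,7,8$, the edge $\varphi(v_1)\varphi(v_2)$ is useful because of $\varphi(y)\in V_{\sigma(1)}\subseteq I$, and $\varphi(z)\in V_{\sigma(1)}\cup V_{\sigma(2)}\subseteq I$ is a common neighbor of $\varphi(v_1)$ and $\varphi(v_3)$, contradicting (C5).

**Step 5.** We compute $\chi(F)$. Complete $r$-partite graphs lie in $\mathcal C_n$, with $U=\emptyset$, so they do not contain $F$, and $F$ is not $r$-colorable. For the upper bound, color the $1$-ordinary vertices by their $1$-colors and the pairwise non-adjacent vertices $u_0,\dots,u_s$ by a new color. There is no $Z_1$, so by (Q) every edge not in feature (1) is properly colored, and every edge of feature (1) has exactly one end among the $u_a$. $\square$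

## 8. Embedding $F$ from a single violation

Now let $G$ be $F$-free with $\mathcal N(K_k,G)=\mathrm{ex}(n,K_k,F)$. Since $\chi(F)=r+1$, this is at least $\mathcal N(K_k,T_r(n))=\binom rk(\frac nr)^k-O(n^{k-2})$, so Lemmas 5 and 6 apply; we use their notation $W_j$, $d_j$. The next two lemmas turn a local violation into a copy of $F$. The first one uses only that $o(n^2)$ cross pairs are missing.

**Lemma 11.** Let $c>0$ and $h$ be fixed and $n$ large. Given a list of at most $h$ families (repetitions allowed), each consisting either of at least $cn$ vertices of one $W_i$ or of at least $cn$ pairwise disjoint pairs inside one $W_i$, one can choose one member of each family in the list so that all chosen members are pairwise disjoint and any two chosen vertices in different $W_i$'s are adjacent.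

*Proof.* Choose independently and uniformly at random. Consider two of the choices. The first has at most two vertices, each in at most one member of the second family, so the two choices intersect with probability at most $\frac2{cn}$. For a given non-adjacent cross pair $\{a,b\}$, the probability that one choice contains $a$ and the other contains $b$ is at most $2(cn)^{-2}$, and there are $o(n^2)$ such pairs. There are at most $h^2$ pairs of choices, so the total failure probability is $o(1)$. Two vertices of one chosen pair lie in the same $W_i$, so nothing is required of them. $\square$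

In the second lemma we prescribe the images of the extra vertices of one feature $(i)$ and of a few core vertices, and ask when the rest of $F$ can be filled in.

**Lemma 12.** Let $i\in[8]$, let $\rho$ be a permutation of $[r]$, let $X_i$ be the set of extra vertices of feature $(i)$, let $P$ be a set of core vertices named in feature $(i)$, and let $\psi:X_i\cup P\to V(G)$. Assume the following.

- (E1) Adjacent members of $P$ have equal $i$-colors.
- (E2) $\psi$ is injective, maps vertices of $P$ of $i$-color $t$ into $W_{\rho(t)}$, and preserves the edges of feature $(i)$ inside $X_i\cup P$.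
- (E3) Every other edge of feature $(i)$ joins $X_i$ to an $i$-ordinary vertex not in $P$, or else $i=2$ and $P=\emptyset$.

For an $i$-ordinary $w\notin P$ of $i$-color $t$, call a vertex of $W_{\rho(t)}\setminus\psi(X_i\cup P)$ *admissible* for $w$ if it is adjacent to $\psi(w')$ for all $w'\in P$ of $i$-color $\ne t$ and to $\psi(x)$ for all neighbors $x\in X_i$ of $w$. Suppose that for some fixed $c>0$

- (E4) each such $w$ has at least $cn$ admissible vertices;
- (E5) for each $Z_i$-edge $ww'$ (and for the edge $ww'$ of feature (2), if $i=2$ and $P=\emptyset$), of color $t$, there are at least $cn$ pairwise disjoint edges of $G$ inside $W_{\rho(t)}$ all of whose ends are admissible for $w$ and $w'$.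

Then, if $n$ is large, $F\subseteq G$.

Here the color of the edge of feature (2) is the common $2$-color $m+1$ of its ends.

*Proof.* Make a list of families with one entry for each $Z_i$-edge (and for the edge of feature (2), if applicable), namely the disjoint edges in (E5), and one entry for each remaining $i$-ordinary vertex outside $P$, namely its admissible vertices. The $Z_i$-edges are disjoint from each other and from the vertices named in features, so the list has at most $|V(F)|$ entries, none of them for a vertex of $P$. Apply Lemma 11 with $h=|V(F)|$, map each edge in question to its chosen pair and each remaining vertex to its chosen vertex, and use $\psi$ on $X_i\cup P$. This map is injective, since admissible vertices avoid $\psi(X_i\cup P)$.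

Edges of feature $(i)$ are preserved by (E2), or by (E3) together with admissibility, or, for $i=2$ and $P=\emptyset$, because the chosen pair is an edge. Edges of $Z_i$ are preserved because the chosen pairs are edges of $G$. By (Q), any other edge joins two $i$-ordinary vertices of different $i$-colors, whose images lie in different $W_j$'s. By (E1) they are not both in $P$. If one is in $P$, the edge is preserved by admissibility of the image of the other. If none is, it is preserved by Lemma 11. $\square$

Condition (E1) will hold in all our applications. Named core vertices have no neighbors in $F$ other than via core edges and their own feature, and classes $C_{[p|1]_i}$, $C_{[p'|1]_i}$ are never joined in the core, as they agree in the other seven coordinates. Below, either all of $P$ lies in classes $C_{[p|1]_i}$, and no two core vertices of $P$ are joined by feature $(i)$, or all of $P$ has one $i$-color.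

## 9. Extremal graphs land in $\mathcal C_n$

**Proposition 13.** For $n$ large there is $\hat G\in\mathcal C_n$ with $\mathcal N(K_k,\hat G)=\mathrm{ex}(n,K_k,F)$ and $|V_i|=\frac nr+o(n)$ for all $i$.

*Proof.* Keep $G$ from Section 8. Put $\theta=\frac1{8r^2}$ and fix $\varepsilon>0$ small in terms of $r,k,s,d$; in particular
$$s(d+2)\varepsilon\le\theta\qquad\text{and}\qquad 2b(s+1)(d+2)\varepsilon\le\tfrac1{64r}.$$

**Step 1.** We define $U$ and show $|U|\le s$. Let $U=\{v:d_j(v)\ge\varepsilon n\text{ for all }j\}$. If $u_0,\dots,u_s\in U$ are distinct, use Lemma 12 with $i=1$, $\rho=\mathrm{id}$, $P=\emptyset$ and $\psi(u_a)=u_a$. The private neighbors of $u_a$ in $C_{[j|1]_1}$ have the vertices of $N(u_a)\cap W_j$ (minus $O(1)$ vertices) as admissible vertices, at least $\varepsilon n-O(1)$ of them. All other vertices of $1$-color $j$ have all of $W_j$ minus $O(1)$ vertices. There is no $Z_1$. So $F\subseteq G$, a contradiction.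

Let $V_i=W_i\setminus U$ and $G_i=G[V_i]$. For $v\in V_i$ Lemma 5 gives $d_i(v)=\min_jd_j(v)<\varepsilon n$, so by Lemma 6(b) $v$ misses at most $2b\varepsilon n$ vertices of each $W_j$, $j\ne i$.

**Step 2.** We show that all but a bounded number of vertices have inner degree at most $d$. Claim: there are no $s+1$ pairwise disjoint stars $K_{1,d+1}$ in $\bigcup_iG_i$. Suppose there are, with centers $c_a\in V_{i_a}$, $0\le a\le s$. Use Lemma 12 with $i=1$, $\rho=\mathrm{id}$, $\psi(u_a)=c_a$, and let $P$ be the set of private neighbors of $u_a$ in $C_{[i_a|1]_1}$ for all $a$, mapped to the leaves of the respective stars. Admissible vertices in $W_j$ are restricted only by adjacency to leaves outside $W_j$ and possibly to one center $c_a\notin W_j$ (for a private neighbor of $u_a$ outside $P$, which has $1$-color $j\ne i_a$). So at least $|W_j|-2b(s+1)(d+2)\varepsilon n-O(1)\ge\frac n{2r}$ vertices are admissible, and $F\subseteq G$, a contradiction.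

Let $X$ be the vertex set of a maximal family of disjoint such stars, so $|X|\le s(d+2)$. By maximality $G_i-X$ has maximum degree at most $d$, and since vertices of $V_i$ have fewer than $\varepsilon n$ neighbors in $V_i$,
$$e(G_i)\le\tfrac d2|V_i|+|X|\varepsilon n\le\tfrac d2\cdot\tfrac nr+\theta n+o(n).\tag{4}$$

**Step 3.** We show that exactly $m$ parts have many inner edges, by comparing upper and lower bounds for the clique count. Call $i$ *rich* if $e(G_i-X)\ge\theta n$. Each edge of $G_i-X$ meets at most $2(d-1)$ others, so for rich $i$ a greedy choice gives a matching in $G_i-X$ of size at least $\theta n/(2d)$.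

There are at most $m$ rich indices. With $m+1$ of them, use Lemma 12 with $i=2$, $P=\emptyset$ and $\rho([m+1])$ consisting of rich indices. All vertices of $W_{\rho(t)}$ are admissible for a vertex of $2$-color $t$, and the $Z_2$-edges and the edge of feature (2) are realized by edges from these matchings. Then $F\subseteq G$, a contradiction. If $i$ is not rich, $e(G_i)\le\theta n+|X|\varepsilon n\le2\theta n$.

*Upper bound.* A $K_k$ in $G-U$ has at most one vertex in each part, or has exactly one part with two vertices and no part with more, or contains an inner triangle or two disjoint inner edges (edges and triangles inside the $G_i$). By (4) there are $O(n)$ inner edges. The number of inner triangles is at most $nd^2$ for those avoiding $X$, plus $|X|\cdot O(n)$ for those meeting $X$, since the other two vertices form an inner edge. So the last type contributes $O(n)n^{k-3}+O(n^2)n^{k-4}=O(n^{k-2})$. The second type contributes at most $\sum_ie(G_i)(b+o(1))(\frac nr)^{k-2}$. The first type contributes at most $e_k(|V_1|,\dots,|V_r|)$, and by Maclaurin's inequality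
$$e_k(|V_1|,\dots,|V_r|)\le\tbinom rk\big(\tfrac{n-|U|}r\big)^k=\tbinom rk(\tfrac nr)^k-|U|\tau(\tfrac nr)^{k-1}+O(n^{k-2}),$$
as $\frac kr\binom rk=\tau$. By Lemma 6(a), cliques meeting $U$ number at most $|U|\big(\binom r{k-1}+o(1)\big)(\frac nr)^{k-1}$. Since $\binom r{k-1}-\tau=b$,
$$\mathcal N(K_k,G)\le\tbinom rk(\tfrac nr)^k+b(\tfrac nr)^{k-1}\Big[|U|+\sum_ie(G_i)\tfrac rn+o(1)\Big].\tag{5}$$

*Lower bound.* Take the graph in $\mathcal C_n$ with $U=\emptyset$ and $|V_i|\in\{\lfloor n/r\rfloor,\lceil n/r\rceil\}$ whose parts $V_1,\dots,V_m$ carry $d$-regular bipartite graphs on $2\lfloor|V_i|/2\rfloor$ vertices, so with at least $\frac d2(|V_i|-1)$ edges. By Proposition 10 it is $F$-free. The part sizes differ from $\frac nr$ by less than $1$ and these differences sum to $0$, so the first-order terms cancel and the transversal cliques number $\binom rk(\frac nr)^k-O(n^{k-2})$. Cliques with one inner edge add $b(\frac nr)^{k-1}\cdot\frac{md}2-O(n^{k-2})$. So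
$$\mathcal N(K_k,G)\ge\tbinom rk(\tfrac nr)^k+b(\tfrac nr)^{k-1}\cdot\tfrac{md}2-O(n^{k-2}).\tag{6}$$

*Comparison.* From (5), (6) and $|U|\le s$ we get $\sum_ie(G_i)\frac rn\ge\frac{md}2-s-o(1)$. Call $i$ large, for the moment, if $e(G_i)>\frac d4\cdot\frac nr$. A large index satisfies $e(G_i-X)\ge\frac{dn}{4r}-\theta n\ge\frac{dn}{8r}\ge\theta n$, so it is rich; hence at most $m$ indices are large. Suppose that only $t\le m-1$ are. By (4) each large index contributes at most $\frac d2+r\theta+o(1)$ to the sum, each of the at most $m-t$ other rich indices at most $\frac d4$, and each non-rich index at most $2r\theta$. As $t\frac d2+(m-t)\frac d4\le(m-1)\frac d2+\frac d4$, the sum is at most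
$$(m-1)\tfrac d2+\tfrac d4+2r^2\theta+o(1)=\tfrac{md}2-\tfrac d4+\tfrac14+o(1).$$
This gives $\frac d4\le s+\frac14+o(1)$, contradicting $d=4s+4$. So exactly $m$ indices are large. Renumber the parts so that these are $1,\dots,m$. For $i\le m$ we have $e(G_i-X)\ge\frac d8\cdot\frac nr$, so $G_i-X$ contains a matching $M_i$ with $|M_i|\ge\frac n{16r}$.

From now on we use Lemma 12 with $i\ge2$ and $\rho([m])=[m]$, realizing the $Z_i$-edges of color $p$ by members of $M_{\rho(p)}$ with admissible ends. A vertex that is excluded from being admissible spoils at most one member of a matching.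

**Step 4.** We bound all inner degrees. *$V_j$ is independent for $j>m$*: given an edge inside $V_j$, use Lemma 12 with $i=2$ and $\rho(m+1)=j$, where $P$ consists of the two ends of the edge of feature (2), mapped to that edge. *$G_j$ has maximum degree at most $d$ for $j\le m$*: given a star $K_{1,d+1}$ in $G_j$, use $i=3$ and $\rho(1)=j$, where $P$ consists of the $d+2$ core vertices of feature (3), mapped to that star. In both cases at most $d+2$ vertices outside $U$ are prescribed, all in one part, each missing at most $2b\varepsilon n$ vertices of each other part, and in the part $W_j$ itself nothing is required beyond avoiding these vertices. So at least $\frac n{2r}$ vertices are admissible in each part, and at least $\frac n{16r}-\frac n{64r}-O(1)\ge\frac n{32r}$ members of each $M_p$ have admissible ends. So $F\subseteq G$, a contradiction.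

Consequently $d_j(v)\le d+s$ for $v\in V_j$, counting neighbors in $U\cap W_j$ as well. By Lemma 6(b) with $\eta=(d+s)/n$, every $v\in V_j$ now misses only $o(n)$ vertices of every $W_{j'}$, $j'\ne j$.

**Step 5.** We prove what remains of (C2), and the second half of (C3). Let $xy$ be an edge of $G_j$, $j\le m$, and let $u\in U\cup V_j$ be adjacent to both $x$ and $y$. Use Lemma 12 with $i=4$, $\rho(1)=j$ and $P$ consisting of the core vertices $x,y$ of feature (4), where the extra vertex and the core vertices $x,y$ are mapped to $u,x,y$. The private neighbors of the extra vertex have $4$-colors $t\ge2$, so they go to parts $W_{j'}$ with $j'\ne j$. There $u$ has at least $\varepsilon n-o(n)$ neighbors in $W_{j'}\cap N(x)\cap N(y)$, by the definition of $U$ or by Step 4, respectively. All other families lose only $o(n)$ members. So $F\subseteq G$, a contradiction. Hence $G_j$ is triangle-free, and $N(u)\cap V_j$ is independent for $u\in U$ and $j\le m$.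

**Step 6.** We prove (C4). A triangle in $G[U]$ yields $F$ by Lemma 12 with $i=5$, $\rho=\mathrm{id}$, $P=\emptyset$ and $v_1,v_2,v_3$ mapped to the triangle: private neighbors of $v_a$ have the families $N(\psi(v_a))\cap W_j$, of size at least $\varepsilon n$, up to $O(1)$ vertices, and all other families lose $O(1)$ members.

**Step 7.** We prove (C5). Suppose $u_1u_2$ is an edge of $G[U]$ with a common neighbor $y\in V_j$, $j\le m$, and $u_3\in U\setminus\{u_1,u_2\}$ has a common neighbor $z\in V_{j'}$, $j'\le m$, with $u_1$ (by symmetry between $u_1$ and $u_2$). Use Lemma 12 with $i=8$ if $y=z$, with $i=6$ if $y\ne z$ and $j=j'$, and with $i=7$ if $j\ne j'$. Take $\rho(1)=j$, and $\rho(2)=j'$ in the last case. Let $P$ consist of the core vertices $y,z$ of the feature, mapped to $y,z$, and let $\psi(v_a)=u_a$. The edges $v_1v_2,yv_1,yv_2,zv_1,zv_3$ are preserved. Since $y,z$ miss only $o(n)$ vertices of other parts, the families of private neighbors have at least $\frac{\varepsilon n}2$ elements and the other families lose $o(n)$ members. So $F\subseteq G$, a contradiction.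

**Step 8.** We complete $G$ to a member of $\mathcal C_n$. Add to $G$ all edges between distinct $V_i,V_j$ and between $U$ and $V_i$, $i>m$. This changes neither $G[U]$, nor the $G[V_i]$, nor the neighborhoods in $I$ of vertices of $U$, so (C1)–(C5) all hold for the new graph $\hat G$. Clearly $\mathcal N(K_k,\hat G)\ge\mathcal N(K_k,G)=\mathrm{ex}(n,K_k,F)$, and by Proposition 10 $\hat G$ is $F$-free, so equality holds. The sizes $|V_i|=\frac nr+o(n)$ come from Lemma 5. $\square$

## 10. Filling $U$ and forcing a useful edge

So far $E>\tau$ has served only to give $k\ge6$. Now the inequality itself makes it profitable to have as many vertices in $U$ as allowed.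

**Proposition 14.** For $n$ large, $\hat G$ has $|U|=s$ and a useful edge.

*Proof.* Let $n_i=|V_i|$. For $i\le m$ let $e_i=e(\hat G[V_i])$, $e_i^*=\frac{dn_i}2$, $\delta_i=e_i^*-e_i$, which is non-negative by (C2), $a_i(u)=|N(u)\cap V_i|$ and $a_i^*=\lfloor n_i/2\rfloor$. Put $D_i=e_{k-2}(n_j:j\ne i)$ and
$$f(a)=e_{k-1}(a_1,\dots,a_m,n_{m+1},\dots,n_r),\qquad f^*=f(a^*).$$

**Step 1.** We show that having all inner degrees equal to $d$ and all vertices of $U$ see half of each $V_i$, $i\le m$, is best possible. By (C1) and (C2), a $K_k$ in $\hat G-U$ has two adjacent vertices in $V_i$ for the indices $i$ of a set $S\subseteq[m]$ and at most one vertex in every other part. So the number of these cliques is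
$$N_0(e)=\sum_{S\subseteq[m]}\ \prod_{i\in S}e_i\cdot e_{k-2|S|}(n_j:j\notin S).$$
This is a polynomial in $e_1,\dots,e_m$ with non-negative coefficients, whose terms with $|S|=1$ are $e_iD_i$. Therefore $N_0(e^*)-N_0(e)\ge\sum_{i\le m}\delta_iD_i$. By (C1)–(C3) the number of $K_k$'s meeting $U$ exactly in $u$ is $f(a(u))$.

Since $N(u)\cap V_i$ is independent, every edge of $\hat G[V_i]$ has an end in $V_i\setminus N(u)$. So $e_i\le d(n_i-a_i(u))$, that is, $a_i(u)\le\frac{n_i}2+\frac{\delta_i}d$. Writing $t^+=\max(t,0)$, we claim $(a_i(u)-a_i^*)^+\le\frac{2\delta_i}d$. This is clear for $n_i$ even. For $n_i$ odd, a positive left side is an integer, so it is at least $1$ and at most $\frac12+\frac{\delta_i}d$; thus $\frac12\le\frac{\delta_i}d$, and the claim follows.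

As $f$ is multilinear and monotone, raising the coordinates one by one from $a_i^*$ to $\max(a_i(u),a_i^*)\le n_i$ costs at most $D_i$ per unit in coordinate $i$, which gives $f(a(u))-f^*\le\sum_{i\le m}\frac{2\delta_i}dD_i$. Summing over $u\in U$ and using $2s\le d$,
$$N_0(e)+\sum_{u\in U}f(a(u))\le N_0(e^*)+|U|f^*.\tag{7}$$

**Step 2.** We build inner graphs that attain these values. For large $n_i$ there is a triangle-free $d$-regular graph on $n_i$ vertices with two disjoint independent sets $A_i,B_i$ of size $a_i^*$. Let $N=a_i^*$ and let $\Gamma$ be the bipartite graph with classes $\{p_t\},\{q_t\}$, $t\in\mathbb Z_N$, and edges $p_tq_{t+l}$, $0\le l<d$; it is $d$-regular. For $n_i$ even take $\Gamma$.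

For $n_i$ odd and $N\ge d^2$, the edges $p_{2dt}q_{2dt}$, $0\le t<\frac d2$, form an induced matching of $\Gamma$: for $t\ne t'$ the difference $2d(t'-t)$ has absolute value between $2d$ and $d^2-2d$, so modulo $N\ge d^2$ its residue lies between $2d$ and $N-2d$ and is not in $\{0,\dots,d-1\}$. Delete these $\frac d2$ edges and join a new vertex to their $d$ ends. The graph has $2N+1=n_i$ vertices and is $d$-regular. It is triangle-free, since $\Gamma$ is bipartite and the ends of the deleted edges are now pairwise non-adjacent. In both cases the two classes of $\Gamma$ are independent and serve as $A_i$ and $B_i$. We call this graph a gadget in $V_i$.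

**Step 3.** We show that $|U|<s$ is impossible, and here $E>\tau$ is used. Let $|U|=s'<s$. Cliques with at least two vertices in $U$ number at most $s^2n^{k-2}$, so by (7) $\mathcal N(K_k,\hat G)\le N_0(e^*)+s'f^*+s^2n^{k-2}$. Let $G''$ have parts of sizes $n_1,\dots,n_{r-1},n_r-1$ (recall $r>m$), gadgets in $V_1,\dots,V_m$, distinct $V_i$ completely joined, $V_i$ independent for $i>m$, and $s'+1$ vertices in $U$, pairwise non-adjacent, each joined to $A_i$ for $i\le m$ and to all of $V_i$ for $i>m$. It has $n$ vertices and $G''\in\mathcal C_n$.

Removing a vertex of $V_r$ loses $(\tau+o(1))(\frac nr)^{k-1}$ cliques from $N_0(e^*)$: the term $S=\emptyset$ loses $e_{k-1}(n_1,\dots,n_{r-1})$, and a term with $|S|\ge1$ loses $O(n^{|S|}n^{k-2|S|-1})=O(n^{k-2})$. The number $f^*=(E+o(1))(\frac nr)^{k-1}$ changes by $O(n^{k-2})$ only. So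
$$\mathcal N(K_k,G'')-\mathcal N(K_k,\hat G)\ge(E-\tau-o(1))(\tfrac nr)^{k-1}>0.$$
By Proposition 10 $G''$ is $F$-free, so this contradicts $\mathcal N(K_k,\hat G)=\mathrm{ex}(n,K_k,F)$.

**Step 4.** We show that a useful edge exists. Let $|U|=s$ and suppose no edge is useful. By Lemma 8(a), no $K_k$ has two or more vertices in $U$. So by (7) $\mathcal N(K_k,\hat G)=N_0(e)+\sum_uf(a(u))\le N_0(e^*)+sf^*$. Let $G'$ have the same part sizes, distinct $V_i$ completely joined, gadgets in $V_1,\dots,V_m$, $V_i$ independent for $i>m$, and $U=\{u_1,\dots,u_s\}$ joined to all $V_i$, $i>m$, with $u_1,u_2$ joined to all $A_i$ and $u_3,\dots,u_s$ to all $B_i$, and with $E(G'[U])=\{u_1u_2\}$. As $A_i\cap B_i=\emptyset$, (C5) holds, so $G'\in\mathcal C_n$ and $G'$ is $F$-free. But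
$$\mathcal N(K_k,G')=N_0(e^*)+sf^*+e_{k-2}(a_1^*,\dots,a_m^*,n_{m+1},\dots,n_r)>\mathcal N(K_k,\hat G),$$
the last term counting the cliques through $u_1u_2$. This is a contradiction. $\square$

## 11. The extra hyperedges, and the proof of Theorem 1

**Proof of Theorem 1.** Let $F$ be the graph of Section 6; by Proposition 10, $\chi(F)=r+1$. Let $n$ be large. By Propositions 13 and 14 there is $\hat G\in\mathcal C_n$ with $\mathcal N(K_k,\hat G)=\mathrm{ex}(n,K_k,F)$, $|U|=s=2C+2$, non-empty parts $V_i$, and a useful edge. Lemma 9 gives a $k$-uniform hypergraph $\mathcal H$ on $n$ vertices with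
$$|\mathcal H|\ge\mathcal N(K_k,\hat G)+C=\mathrm{ex}(n,K_k,F)+C,$$
such that a Berge-$F$ in $\mathcal H$ would give a copy of $F$ in some graph in $\mathcal C_n$. By Proposition 10 there is no such copy. So $\mathcal H$ is Berge-$F$-free, and $\mathrm{ex}_k(n,\text{Berge-}F)\ge\mathrm{ex}(n,K_k,F)+C$. $\blacksquare$

For $r=k\ge6$ we have $E=\frac{k+3}8>1=\tau$. So for every $k\ge6$ and every $C$ there is a graph $F$ with $\chi(F)=k+1$ and $\mathrm{ex}_k(n,\text{Berge-}F)\ge\mathrm{ex}(n,K_k,F)+C$ for all large $n$, and the conjecture is false for these $k$. In the octahedron the ninth triple $aa'b$ had one missing pair, and that pair alone completed a $K_4$. Here the $k$-set $e_v$ has two missing pairs, each of them harmless alone, and a hyperedge can represent only one.
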